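# A compact homogeneous space whose transitive groups cannot avoid a solenoid

## A line and infinitely many three-spheres, glued with a 2-adic twist

Let $S_1,S_2,\dots$ be copies of the group $SU(2)$ and let $S=\prod_{i\ge1}S_i$. For each $i\ge 1$ put
$$q_i=2^{i+1},\qquad a_i=\mathrm{diag}\bigl(e^{\pi\sqrt{-1}/q_i},\,e^{-\pi\sqrt{-1}/q_i}\bigr)\in S_i,\qquad a=(a_i)_{i\ge1}\in S .$$
The element $a_i$ has order $2q_i=2^{i+2}$, and for an integer $k$ we have $a_i^k=\pm1$ exactly when $2^{i+1}$ divides $k$. On $X=\mathbb R\times S$ consider
$$\gamma(t,s)=(t+1,\,sa),\qquad \Gamma=\langle\gamma\rangle\cong\mathbb Z,\qquad M=X/\Gamma,\qquad \pi:X\to M. \tag{1}$$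

Topologically the twist by $a$ is invisible. Put
$$\alpha(t)=\bigl(\mathrm{diag}(e^{\pi\sqrt{-1}\,t/q_j},e^{-\pi\sqrt{-1}\,t/q_j})\bigr)_{j\ge1},$$
so that $\alpha$ is a one-parameter group in $S$ with $\alpha(1)=a$ and $\alpha(t+1)=a\,\alpha(t)=\alpha(t)\,a$. The homeomorphism $(t,s)\mapsto(t,s\alpha(t)^{-1})$ of $X$ sends $\gamma(t,s)=(t+1,sa)$ to $(t+1,\,s\,a\,a^{-1}\alpha(t)^{-1})=(t+1,\,s\alpha(t)^{-1})$. So it conjugates $\gamma$ to $(t,s)\mapsto(t+1,s)$, and $M$ is homeomorphic to $S^1\times S\cong S^1\times(S^3)^{\mathbb N}$.

Metrically the twist is visible. Suppose each $S_i$ carries a left-invariant metric $d_i$ of diameter $2^{-i}$ for which right multiplication by $a_i$ is an isometry, let $d_0$ be the usual metric on $\mathbb R$, and put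
$$d(x,y)=\sum_{i\ge0}d_i(x_i,y_i),\qquad \rho(\pi x,\pi y)=\min_{k\in\mathbb Z}d(x,\gamma^ky). \tag{2}$$
Translations of $\mathbb R$ and left translations of $S$ are isometries of $X$ commuting with $\gamma$, so they act on $M$ by isometries, and transitively. In $M$ the points $(t+1,s)$ and $(t,sa^{-1})$ coincide, so translating the line by $1$ is the same as multiplying on the right by $a^{-1}$. The powers of $a$ never return to $1$, but they accumulate there: they are dense in a copy of the 2-adic integers. When the line of translations is closed up inside the isometry group, the result is not a circle but a solenoid.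

The construction is meant for the following question from V.N. Berestovskii, "Locally compact homogeneous spaces with inner metric", arXiv:1412.7893 (2014). Let $(M,\rho)$ be a locally compact homogeneous space with inner metric, $G=I(M)$ its isometry group, $G_0$ the identity component of $G$. Is it true in general that $G_0$, or another closed connected subgroup of $G$ transitive on $M$, is locally connected or, which is equivalent, locally arcwise connected? The answer is no.

**Theorem A.** There is a compact homogeneous space $(M,\rho)$ with inner metric, homeomorphic to $S^1\times(S^3)^{\mathbb N}$, such that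

1. $G_0\cong\Sigma_2\times SU(2)^{\mathbb N}$, where $\Sigma_2=(\mathbb R\times\mathbb Z_2)/\langle(1,1)\rangle$ and $\mathbb Z_2$ denotes the 2-adic integers;
2. every closed connected subgroup of $G$ transitive on $M$ equals $G_0$;
3. $G_0$ is not locally connected (hence not locally arcwise connected).

The space is (1) with the metric (2), and the work lies in choosing the $d_i$. A complement shows that the loop in $M$ matters.

**Theorem B.** Let $M$ be a compact homogeneous space with inner metric such that every continuous map $M\to S^1$ is null-homotopic (for instance, $M$ simply connected). Then the commutator subgroup $G_0'$ is a closed connected locally connected subgroup transitive on $M$.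

For $M$ as in Theorem A, $[M,S^1]\cong\mathbb Z$, so the hypothesis of Theorem B cannot be weakened to $[M,S^1]\cong\mathbb Z$.

## Inner metrics, isometry groups and the dyadic solenoid

**Definition (inner metric).** A path is a continuous map of a closed bounded interval into the space. A metric is inner if the distance between any two points is the infimum of the lengths of paths joining them. It is geodesic if the infimum is attained.

The circle with arc length is inner. The unit circle with the chord metric is not: antipodal points have distance $2$, while every path between them has length at least $\pi$. A space with inner metric is path connected, since all distances are finite.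

**Definition (homogeneous).** A metric space is homogeneous if its isometry group acts transitively on it.

On $G=I(M)$ we use the compact-open topology; for isometries it is the topology of pointwise convergence. For a locally compact homogeneous $M$ with inner metric the following is known and will be used: $G$ is a topological group acting continuously on $M$; it is metrizable (by the Busemann metric $\delta_p(f,g)=\sup_x\rho(f(x),g(x))e^{-\rho(p,x)}$), so sequences suffice; the stabilizer $H$ of a point $p$ is compact and $gH\mapsto g(p)$ identifies $G/H$ with $M$; $M$ is geodesic and its closed bounded sets are compact; $G_0$ is transitive on $M$. If $M$ is compact, then $G$ is compact by Arzelà–Ascoli.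

**Definition (locally connected).** A space is locally connected if its connected open sets form a base.

If $f:Y\to Z$ is a continuous open surjection and $Y$ is locally connected, then so is $Z$: given $z=f(y)$ in an open set $W$, choose a connected open $V$ with $y\in V\subset f^{-1}(W)$; then $f(V)$ is connected, open, contains $z$ and lies in $W$. A product of connected locally connected spaces is locally connected. So an infinite torus $(S^1)^{\mathbb N}$ is locally connected, and infinite dimension alone causes no trouble.

**Definition (2-adic integers, solenoid).** $\mathbb Z_2$ is the group of compatible sequences of residues modulo $2,4,8,\dots$, with the product topology. It is compact, uncountable and totally disconnected, has no isolated points, and contains $\mathbb Z$ as a dense subgroup. For example, $2^n\to0$, and $1+2+4+\dots+2^{n-1}=2^n-1\to-1$. The dyadic solenoid is $\Sigma_2=(\mathbb R\times\mathbb Z_2)/\langle(1,1)\rangle$.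

**Lemma 1.** $\Sigma_2$ is a compact connected Hausdorff group which is neither locally connected nor path connected.

*Proof.* The subgroup $D=\langle(1,1)\rangle=\{(k,k):k\in\mathbb Z\}$ is discrete and closed, as one sees from the first coordinates. So $\Sigma_2$ is Hausdorff and the quotient map $\kappa:\mathbb R\times\mathbb Z_2\to\Sigma_2$ is a covering, in particular a local homeomorphism. The image of $[0,1]\times\mathbb Z_2$ is everything, so $\Sigma_2$ is compact. Since $(c,k)=(c-k,0)+k(1,1)$ for $k\in\mathbb Z$, the image of the dense set $\mathbb R\times\mathbb Z$ equals $\kappa(\mathbb R\times\{0\})$, which is connected. So $\Sigma_2$ has a dense connected subset and is connected.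

If $\Sigma_2$ were locally connected, so would be $\mathbb R\times\mathbb Z_2$, since $\kappa$ is a local homeomorphism. But connected subsets of $\mathbb R\times\mathbb Z_2$ lie in single lines $\mathbb R\times\{b\}$, and such a line contains no nonempty open set because $\mathbb Z_2$ has no isolated points.

Finally, a path in $\Sigma_2$ starting at the identity lifts to a path starting at $(0,0)$, which stays in $\mathbb R\times\{0\}$. So the path component of the identity is $\kappa(\mathbb R\times\{0\})$. If $\kappa(0,\zeta)$ lies in it, then $(0,\zeta)=(c,0)+(k,k)$ for some $c\in\mathbb R$, $k\in\mathbb Z$, so $\zeta=k\in\mathbb Z$. Since $\mathbb Z_2\ne\mathbb Z$, the path component is proper. $\square$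

So one cannot simply take $M=\Sigma_2$ with an invariant metric: a space with inner metric is path connected. The solenoid has to act on a path connected space.

## Finitely many factors: a long circle

Keep only $S_1,\dots,S_n$, and write $S^{(n)}=S_1\times\dots\times S_n$, $a^{(n)}=(a_1,\dots,a_n)$, an element of order $N=2^{n+2}$, and $B_n=\langle a^{(n)}\rangle$. The group $\mathbb R\times S^{(n)}\times B_n$ acts on $\mathbb R\times S^{(n)}$ by $(c,g,b)(t,s)=(t+c,gsb)$, commutes with $\gamma$, and so acts on the quotient by isometries. Which elements act trivially? Such an element sends each $x$ to some $\gamma^kx$; the $\mathbb R$-coordinate gives $c=k$, the same for all $x$, and then $gsb=s(a^{(n)})^k$ for all $s$. Taking $s=1$ gives $gb=(a^{(n)})^k$, so $gs=sg$ for all $s$. Thus $g\in\{\pm1\}^n$ and $g\in B_n$.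

Now $(a^{(n)})^k\in\{\pm1\}^n$ means $2^{n+1}\mid k$, and $(a^{(n)})^{2^{n+1}}=(1,\dots,1,-1)=:\varepsilon$. So the kernel is generated by $(1,1,a^{(n)})$ and $(0,\varepsilon,\varepsilon)$. The map $(c,(a^{(n)})^k)\mapsto c-k$ identifies $(\mathbb R\times B_n)/\langle(1,a^{(n)})\rangle$ with the circle $\mathbb R/2^{n+2}\mathbb Z$. Hence the acting group is
$$\bigl(\mathbb R/2^{n+2}\mathbb Z\times SU(2)^n\bigr)\big/\langle(2^{n+1},\varepsilon)\rangle .$$
For $n=1$ it is $(\mathbb R/8\mathbb Z\times SU(2))/\langle(4,-1)\rangle$. This is a compact connected Lie group, hence locally connected. The circle gets longer with $n$: the translation flow closes up only after $2^{n+2}$ units. With infinitely many factors it will not close up at all.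

## Round spheres leave a spare circle

The natural first choice with infinitely many factors is the round, bi-invariant metric on each $S_i$, scaled to diameter $2^{-i}$. Right multiplication by $a_i$ is an isometry, (2) makes sense, and the closure of the group of translations and left multiplications contains a solenoid.

It fails because round spheres have too many isometries. For every $t$, right multiplication by $\alpha(t)$ is now an isometry of $S$, so
$$(u,s)\longmapsto(u+t,\;s\,\alpha(t)),\qquad t\in\mathbb R,$$
are isometries of $X$. They commute with $\gamma$, since $a$ and $\alpha(t)$ are diagonal, and for $t=1$ the map is $\gamma$ itself. So the circle $\mathbb R/\mathbb Z$ acts on $M$, and together with left multiplications we get a continuous homomorphism $\mathbb R/\mathbb Z\times S\to G$. Its image is compact and connected, transitive on $M$, and locally connected (a continuous surjective homomorphism of compact groups is open). So for round factors this $M$ is no counterexample.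

Ellipsoidal metrics do not help. A left-invariant Riemannian metric on $S_i$ is given by an inner product on the Lie algebra $su(2)$, and invariance under right multiplication by $a_i$ means invariance under $\mathrm{Ad}(a_i)$. We shall see below that $\mathrm{Ad}(a_i)$ is a rotation by $2\pi/q_i\le\pi/2$ about an axis, and that an inner product invariant under it is invariant under all rotations about this axis. The spare circle is then back.

The requirement is therefore: right multiplication by $a_i$ must be an isometry of $S_i$, while the one-parameter group through $a_i$ must not be. The next section shows that it is enough to make the stabilizers small, and afterwards norms that do not come from inner products will provide this.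

## Profinite stabilizers leave room for only one group

**Definition (profinite).** A profinite group is a group isomorphic to a closed subgroup of a product of finite groups. $\mathbb Z_2$ is one, inside $\prod_n\mathbb Z/2^n$.

Closed subgroups of profinite groups are profinite, and the open normal subgroups of a profinite group form a neighborhood base at $1$.

**Lemma 2.** Let $M$ be a compact homogeneous space with inner metric for which the stabilizer $H\subset G$ of a point $p$ is profinite. If $K\subset L$ are closed connected subgroups of $G$ with $K$ transitive on $M$, then $K=L$. In particular every closed connected transitive subgroup of $G$ equals $G_0$.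

*Proof.* $G$ is compact. Put $H'=H\cap L$, a profinite group. For $g\in L$ there is $k\in K$ with $gp=kp$, so $k^{-1}g\in H'$. Thus $L=KH'$, and taking inverses, $L=H'K$. So $h(H'\cap K)\mapsto hK$ is a continuous bijection
$$H'/(H'\cap K)\longrightarrow L/K$$
of compact Hausdorff spaces, hence a homeomorphism. The right side is connected.

The left side is totally disconnected. Indeed, let $C=H'\cap K$, closed in $H'$. If $x\notin C$, there is an open normal subgroup $N$ with $xN\cap C=\emptyset$, that is, $x\notin CN$; so $C$ is the intersection of the open subgroups $CN$. Given two cosets $xC\ne yC$, choose $N$ with $x^{-1}y\notin CN$; the continuous map $H'/C\to H'/CN$ to a discrete space separates them.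

So $L/K$ is connected and totally disconnected, that is, a point. For the last assertion take $L=G_0$, which is closed, connected, and contains every connected subgroup of $G$. $\square$

The target is now a metric (2) whose stabilizers are profinite. We shall arrange that each $S_i$ has a finite stabilizer, that isometries of $X$ act coordinate by coordinate, and that isometries of $M$ lift to $X$. The stabilizer in $M$ then embeds in a product of finite groups.

## A norm on $su(2)$ with finitely many symmetries

Write elements of $su(2)$ as
$$v=(z,w)=\begin{pmatrix}\sqrt{-1}\,z&w\\-\bar w&-\sqrt{-1}\,z\end{pmatrix},\qquad z\in\mathbb R,\ w\in\mathbb C,\qquad |v|^2=z^2+|w|^2 .$$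
Fix $i\ge1$ and write $q=q_i\ge4$, $m=q/2$. Conjugation by $a_i$ multiplies $w$ by $e^{2\pi\sqrt{-1}/q}$, so
$$R:=\mathrm{Ad}(a_i):\ (z,w)\mapsto(z,\,e^{2\pi\sqrt{-1}/q}w).$$

**Definition (Minkowski norm).** A (reversible) Minkowski norm on a finite-dimensional real vector space is a function that is positive and smooth off $0$, even, homogeneous of degree $1$, and such that the Hessian of half its square is positive definite off $0$.

Define, for small $\delta\in(0,1)$,
$$p(z,w)=|v|^{2m}+\delta\,\mathrm{Re}(w^{2m}),\qquad F=F_i=p^{1/(2m)}. \tag{3}$$
For $i=1$ we have $2m=4$, and on the $w$-plane with $w=x+\sqrt{-1}\,y$ the polynomial is $p=(1+\delta)(x^4+y^4)+(2-6\delta)x^2y^2$: a slightly squared circle, invariant under the quarter turn but not under all rotations.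

**Step 1: $F$ is a Minkowski norm, and a norm.** This makes Finsler geometry available. Since $|w|\le|v|$ and $\delta<1$, $F$ is positive and smooth off $0$. It is homogeneous of degree $1$, and even because $2m$ is even. Put $h=\mathrm{Re}(w^{2m})/|v|^{2m}$, smooth off $0$ with $|h|\le1$. Then
$$\tfrac12F^2=\tfrac12|v|^2(1+\delta h)^{1/m}.$$
As $\delta\to0$, its Hessian converges to the identity, uniformly on the Euclidean unit sphere. It is homogeneous of degree $0$, so for small $\delta$ it is positive definite everywhere off $0$. Fix such a $\delta$ (depending on $i$). Then $\frac12F^2$ is convex along every line missing $0$ and, by continuity, along every line. So $\{F\le1\}$ is convex, and with homogeneity and evenness $F$ is a norm.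

**Step 2: $F$ is invariant under $R$.** This makes $\gamma$ an isometry later. Since $2m=q$, $(e^{2\pi\sqrt{-1}/q}w)^{2m}=w^{2m}$, so $F\circ\mathrm{Ad}(a_i)=F$.

**Lemma 3.** The group $O(F)\subset GL(3,\mathbb R)$ of linear maps preserving $F$ is finite.

*Proof.* The idea is to trap the identity component between $R$ and an invariant inner product. $O(F)$ is closed and bounded, so it is a compact Lie group, and by averaging it preserves an inner product $Q$. As $R\in O(F)$, $Q$ is $R$-invariant. The mixed part of $Q$ pairs the $z$-axis with an $R$-invariant linear functional on the $w$-plane; as $2\pi/q\notin2\pi\mathbb Z$, that functional is $0$. On the $w$-plane $Q$ has the form $\beta|w|^2+\mathrm{Re}(cw^2)$, and invariance gives $c\,e^{4\pi\sqrt{-1}/q}=c$; as $q\ge4$, $4\pi/q\notin2\pi\mathbb Z$, so $c=0$. Hence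
$$Q=\alpha z^2+\beta|w|^2 .\tag{4}$$
(This also proves the statement about ellipsoidal metrics in the section on round spheres.)

Suppose $O(F)_0\ne1$. It is a nontrivial closed connected subgroup of $SO(Q)\cong SO(3)$, so it is either the whole group or the circle of rotations about an axis, because $so(3)$ has no two-dimensional subalgebra. If it is the whole group, then by (4) it contains all standard rotations of the $w$-plane. If it is a circle, then $R$ normalizes $O(F)_0$ and so preserves its axis. Since $R$ rotates the $w$-plane by an angle $2\pi/q\in(0,\pi/2]$, it has no real eigenvalue there, and its only invariant line is the $z$-axis. So the axis is the $z$-axis; the circle preserves its $Q$-orthogonal complement, the $w$-plane, with the form $|w|^2$ on it, and so consists of all standard rotations of the $w$-plane.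

In both cases $p$ would be invariant under all rotations of the $w$-plane. But $p(0,1)=1+\delta$ and $p(0,e^{\pi\sqrt{-1}/(2m)})=1-\delta$. This contradiction shows $O(F)_0=1$, and a compact Lie group with trivial identity component is finite. $\square$

## From the norm to a metric on $SU(2)$ with finite stabilizers

For a piecewise smooth curve $\sigma$ in $SU(2)$ let its Finsler length be $\int F(\sigma^{-1}\dot\sigma)\,dt$, and let $d^F(x,y)$ be the infimum of the lengths of such curves from $x$ to $y$. This is left-invariant, and symmetric because $F$ is even. With $F$ the Euclidean norm $|v|$ it would be a round metric.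

The following standard facts are in Bao–Chern–Shen, *An Introduction to Riemann–Finsler Geometry*, Ch. 5 and 6.

1. $d^F$ is a metric inducing the topology, and by Hopf–Rinow and compactness any two points are joined by a smooth geodesic of length equal to their distance.
2. There is $r>0$ such that the Finsler exponential map $\mathrm{Exp}$ at $e$ is a $C^1$-diffeomorphism of $\{F<r\}$ onto $\{d^F(e,\cdot)<r\}$, smooth off $0$, with $d\,\mathrm{Exp}_0=\mathrm{id}$ and $d^F(e,\mathrm{Exp}\,v)=F(v)$. The radial curves $t\mapsto\mathrm{Exp}(tv)$ are geodesics.
3. On the punctured ball let $T$ be the radial unit field, let $g_T$ be the inner product given by the Hessian of $\frac12F^2$ at $T$, and let $\varrho(\mathrm{Exp}\,v)=F(v)$. Then $d\varrho(u)=g_T(T,u)$ (Gauss lemma), and $g_T(T,u)\le F(u)$ with equality only if $u$ is a nonnegative multiple of $T$ (fundamental inequality).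

By left invariance the same $r$ works at every point.

**Step 1: short shortest curves are unique.** We need this to recognize geodesics from distances alone. Let $0<F(v)<r$, and let $\sigma:[0,1]\to SU(2)$ be piecewise smooth from $e$ to $\mathrm{Exp}\,v$ of length $F(v)$. Points on $\sigma$ have distance at most $F(v)<r$ from $e$, so $\sigma$ stays in the ball. Let $t_0$ be the last time with $\sigma(t_0)=e$. By fact 3,
$$F(v)=\int_{t_0}^1\frac{d}{dt}\varrho(\sigma)\,dt=\int_{t_0}^1g_T(T,\dot\sigma)\,dt\le\int_{t_0}^1F(\dot\sigma)\,dt\le F(v),$$
where $F(\dot\sigma)$ means $F(\sigma^{-1}\dot\sigma)$. So equality holds throughout: $\sigma$ has length $0$, hence is constant, on $[0,t_0]$, and afterwards $\dot\sigma$ is a nonnegative multiple of $T$. In the chart $\mathrm{Exp}^{-1}$ the curve then moves outward on a fixed ray. So $t\mapsto\mathrm{Exp}(tv)$, $t\in[0,1]$, is, up to reparametrization, the unique shortest piecewise smooth curve.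

**Definition (metric interval).** In a metric space, $I(x,y)=\{z:d(x,z)+d(z,y)=d(x,y)\}$. In the Euclidean plane it is the segment; in $\mathbb R^2$ with the metric $|x_1-y_1|+|x_2-y_2|$ it is the full rectangle with opposite corners $x,y$.

**Step 2: short intervals are arcs.** This is what we use to detect the factors inside $X$.

(∗) *If $0<d^F(x,y)<r$, then $I(x,y)$ is the set of points of the minimizing geodesic from $x$ to $y$; so $z\mapsto d^F(x,z)$ is injective on $I(x,y)$.*

For $z\in I(x,y)$ concatenate minimizing geodesics from $x$ to $z$ and from $z$ to $y$. This is a piecewise smooth curve of length $d^F(x,y)$, so by Step 1, translated to $x$, it is the minimizing geodesic. Conversely the points of a minimizing geodesic lie in $I(x,y)$, and along it the distance from $x$ increases strictly.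

(∗∗) *The set $\{y:0<d^F(x,y)<r\}$ is homeomorphic to a punctured open ball in $\mathbb R^3$, hence connected.* This is fact 2, translated to $x$.

**Step 3: right multiplications by powers of $a_i$ are isometries.** This is the symmetry to be kept. The map $R_b(s)=sb$ sends the tangent vector $s\cdot v$ to $svb=sb\cdot\mathrm{Ad}(b^{-1})v$. As $F\circ\mathrm{Ad}(a_i)=F$, it preserves Finsler lengths for every $b\in\langle a_i\rangle$.

**Lemma 4.** The stabilizer $E$ of $e$ in $I(SU(2),d^F)$ is finite.

*Proof.* We attach to each $f\in E$ a linear isometry of $(su(2),F)$, show that it determines $f$, and apply Lemma 3.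

*The radial map.* Since $f$ fixes $e$, it maps $\{d^F(e,\cdot)<r\}$ onto itself. Define $\varphi$ on $\{F<r\}$ by $f(\mathrm{Exp}\,v)=\mathrm{Exp}\,\varphi(v)$. It is a bijection, with inverse coming from $f^{-1}$, and $F(\varphi(v))=F(v)$. By (∗), $\mathrm{Exp}(tv)$ is the unique point of $I(e,\mathrm{Exp}\,v)$ at distance $tF(v)$ from $e$. Since $f$ maps $I(e,\mathrm{Exp}\,v)$ onto $I(e,\mathrm{Exp}\,\varphi(v))$ and preserves distances to $e$, we get $\varphi(tv)=t\varphi(v)$ for $t\in[0,1]$.

*Infinitesimal distances.* To see that $\varphi$ preserves $F$-distances, we show
$$\lim_{s\to0+}\frac{d^F(\mathrm{Exp}\,su,\mathrm{Exp}\,su')}{s}=F(u-u'). \tag{5}$$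
Let $N(x,v)$ be the Finsler function in the chart $\mathrm{Exp}^{-1}$, that is, the Finsler norm of $d\,\mathrm{Exp}_x(v)$. As $\mathrm{Exp}$ is $C^1$ with $d\,\mathrm{Exp}_0=\mathrm{id}$, $N$ is continuous and $N(0,v)=F(v)$. Given $\varepsilon\in(0,1)$, compactness of $\{F(v)=1\}$ and homogeneity give $\eta\in(0,r)$ with
$$(1-\varepsilon)F(v)\le N(x,v)\le(1+\varepsilon)F(v)\qquad\text{whenever }F(x)<\eta .$$
Let $F(x),F(x')<\eta/4$, so $F(x-x')<\eta/2$.

- The straight segment from $x$ to $x'$ stays in $\{F<\eta/4\}$. Its image under $\mathrm{Exp}$ is smooth if the segment misses $0$, and otherwise consists of at most two radial geodesics; so it is piecewise smooth and gives $d^F(\mathrm{Exp}\,x,\mathrm{Exp}\,x')\le(1+\varepsilon)F(x-x')$.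
- A curve joining these points inside $\{d^F(e,\cdot)<\eta\}$ has length at least $(1-\varepsilon)$ times the $F$-length of its image in the chart, hence at least $(1-\varepsilon)F(x-x')$.
- A curve leaving that ball starts at distance less than $\eta/4$ from $e$ and reaches distance at least $\eta$, so it has length at least $\frac34\eta>\frac12\eta>F(x-x')$.

So $d^F(\mathrm{Exp}\,x,\mathrm{Exp}\,x')$ lies between $(1-\varepsilon)F(x-x')$ and $(1+\varepsilon)F(x-x')$. With $x=su$, $x'=su'$, $s\to0$, this proves (5).

*Linearity.* For $v,v'\in\{F<r\}$ and $s\in(0,1]$ we have $f(\mathrm{Exp}\,sv)=\mathrm{Exp}\,s\varphi(v)$, and similarly for $v'$. As $f$ is an isometry, (5) gives $F(\varphi(v)-\varphi(v'))=F(v-v')$. Extending $\varphi$ by homogeneity we obtain a surjective isometry of the normed space $(su(2),F)$ fixing $0$. By the Mazur–Ulam theorem it is linear, so $\varphi\in O(F)$. The map $f\mapsto\varphi$ is a homomorphism.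

*Injectivity.* Let $\varphi=\mathrm{id}$, and let $A$ be the open set of points having a neighborhood on which $f=\mathrm{id}$. Then $e\in A$. If $x\in A$, let $L_x$ be left translation by $x$. Then $L_x^{-1}fL_x\in E$ is the identity near $e$, so its linear map is the identity near $0$ and hence everywhere, and $f=\mathrm{id}$ on the open ball of radius $r$ about $x$. So that ball lies in $A$. As $r$ does not depend on $x$, $A$ is also closed, and $A=SU(2)$ by connectedness.

So $E$ embeds in $O(F)$, which is finite by Lemma 3. $\square$

Let $d_i$ be the multiple of $d^{F_i}$ with $\operatorname{diam}(S_i,d_i)=2^{-i}$, let $r_i>0$ be the corresponding rescaled $r$, and let $E_i$ be the (finite) stabilizer of $e$ in $I(S_i,d_i)$. Put $S_0=\mathbb R$ with its usual metric $d_0$, and $r_0=\infty$. From here on $X$, $d$, $M$, $\rho$ are built with these $d_i$ by (1) and (2).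

## Isometries of the sum metric act coordinatewise

The metric $d$ of (2) induces the product topology on $X=\prod_{i\ge0}S_i$. A closed bounded set lies in some $[-C,C]\times S$, so it is compact. The space is geodesic: take minimizing geodesics in all coordinates, parametrized on $[0,1]$ proportionally to arc length. Summing the triangle inequalities in the coordinates, equality for $d$ forces equality in each coordinate, so
$$I(x,y)=\prod_{i\ge0}I_i(x_i,y_i), \tag{6}$$
where $I_i$ denotes the interval in $(S_i,d_i)$.

**Definition (thin pair).** A pair $x\ne y$ is thin if $d(x,\cdot)$ is injective on $I(x,y)$. In $\mathbb R^2$ with the metric $|x_1-y_1|+|x_2-y_2|$ the thin pairs are those differing in exactly one coordinate: a nondegenerate rectangle contains, on two sides, two points at the same small distance from the corner $x$. Surjective isometries preserve thinness.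

**Step 1: what thinness means in $X$.** It lets isometries recognize coordinate directions.

- *If $(x,y)$ is thin, then $x,y$ differ in exactly one coordinate.* If $x_i\ne y_i$ and $x_j\ne y_j$ with $i\ne j$, move from $x$ a small distance $\varepsilon$ along a geodesic towards $y_i$ in coordinate $i$ only, or towards $y_j$ in coordinate $j$ only. By (6) this gives two distinct points of $I(x,y)$ at distance $\varepsilon$ from $x$.
- *If $x,y$ differ only in coordinate $i$ and $0<d(x,y)<r_i$, then $(x,y)$ is thin.* By (6) the interval is $I_i(x_i,y_i)$ with all other coordinates fixed; use (∗), and for $i=0$ the real line.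

For $x\in X$ let $\Phi_i(x)=\{y:y_j=x_j\ \text{for all } j\ne i\}$, the coordinate fiber through $x$.

**Lemma 5.** $I(X)=\prod_{i\ge0}I(S_i)$: every isometry $f$ has the form $f(x)=(f_i(x_i))_i$ with $f_i\in I(S_i)$, and conversely.

*Proof.* The converse is clear. Let $f\in I(X)$.

**Step 2: $f(\Phi_0(x))=\Phi_0(f(x))$.** The line is recognized because it is the only long factor. Let $y\in\Phi_0(x)$ and choose $z\in\Phi_0(x)$ at distance $>2$ from both $x$ and $y$. The pairs $(x,z)$ and $(y,z)$ are thin, as $r_0=\infty$. So $f(x),f(z)$ differ in exactly one coordinate, at distance $>2$; since $\operatorname{diam}S_i\le\frac12$ for $i\ge1$, it is coordinate $0$. The same holds for $f(y),f(z)$. So $f(y)\in\Phi_0(f(z))=\Phi_0(f(x))$. Applying this to $f^{-1}$ gives equality.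

**Step 3: $f(\Phi_i(x))=\Phi_i(f(x))$ for $i\ge1$.** First we show that $f$ maps a fiber into one fiber, then that the index does not change.

For $x\in X$ let $B_x=\{y\in\Phi_i(x):0<d(x,y)<r_i\}$, nonempty, and connected by (∗∗). For $y\in B_x$ the pair $(x,y)$ is thin, so $f(x),f(y)$ differ in exactly one coordinate $j(y)$. The sets $\Phi_j(f(x))\setminus\{f(x)\}$, $j\ge0$, are pairwise disjoint, and for points $u,u'$ of two different ones
$$d(u,u')=d(u,f(x))+d(f(x),u')>d(u,f(x)).$$
So each of them is open in their union, and $j(\cdot)$ is constant on the connected set $B_x$. Call the value $j(x)$.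

If $y\in B_x$, then $x\in B_y$. The distinct points $f(x),f(y)$ differ only in coordinate $j(x)$, and also only in coordinate $j(y)$, where $j(y)$ now denotes the value belonging to $B_y$. So $j(x)=j(y)$. Hence this value is locally constant on the connected set $\Phi_i(x)$, so it is a constant $j$ there.

The set $\{y\in\Phi_i(x):f(y)\in\Phi_j(f(x))\}$ contains $x$ and is closed. It is open in $\Phi_i(x)$: for $y$ in it and $y'\in B_y$ we have $f(y')\in\Phi_j(f(y))=\Phi_j(f(x))$. So it is all of $\Phi_i(x)$, that is, $f(\Phi_i(x))\subset\Phi_j(f(x))$.

If $j=0$, Step 2 gives $\Phi_i(x)\subset f^{-1}(\Phi_0(f(x)))=\Phi_0(x)$, which is impossible. So $j\ge1$. The argument so far, applied to $f^{-1}$, the point $f(x)$ and the index $j$, gives $f^{-1}(\Phi_j(f(x)))\subset\Phi_k(x)$ for some $k$. Then $\Phi_i(x)\subset\Phi_k(x)$, so $k=i$. Thus $f(\Phi_i(x))=\Phi_j(f(x))$. Comparing diameters, $2^{-i}=2^{-j}$, so $j=i$. This is why the diameters were chosen distinct.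

**Step 4: splitting.** It remains to see that $f(x)_i$ depends only on $x_i$. By Steps 2 and 3, changing coordinate $k\ne i$ of $x$ does not change $f(x)_i$. So neither does changing finitely many coordinates other than $i$. If $x_i=y_i$, let $y^{(n)}$ agree with $y$ in the coordinates $\le n$ and with $x$ in the others; then $y^{(n)}\to y$, and by continuity $f(y)_i=\lim f(y^{(n)})_i=f(x)_i$. So $f(x)_i=f_i(x_i)$. Since $f$ maps $\Phi_i(x)$ isometrically onto $\Phi_i(f(x))$, each $f_i$ is a surjective isometry. $\square$

## The quotient $M$ and the lifting of its isometries

**Step 1: $(M,\rho)$ is a compact homogeneous space with inner metric.** The map $\gamma$ is an isometry of $X$, because right multiplication by $a_i$ is one of $S_i$. Let $t_x$ denote the $\mathbb R$-coordinate of $x$. Then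
$$d(x,\gamma^ky)\ge|t_x-t_y-k|, \tag{7}$$
so the minimum in (2) exists. Hence $\rho(\pi x,\pi y)=0$ only if $x\in\Gamma y$. Symmetry and the triangle inequality follow because $\Gamma$ acts by isometries. So $\rho$ is a metric, and $\pi$ maps $B(x,\varepsilon)$ onto $B(\pi x,\varepsilon)$ for all $\varepsilon>0$; in particular $\rho$ induces the quotient topology. $M$ is the image of $[0,1]\times S$, so it is compact. The map $\pi$ is 1-Lipschitz, and a geodesic from $x$ to a nearest point of $\Gamma y$ projects to a path of length $\rho(\pi x,\pi y)$; so $M$ is geodesic, hence inner. The maps $(t,s)\mapsto(t+c,gs)$ with $(c,g)\in\mathbb R\times S$ are isometries of $X$, form a transitive group, and commute with $\gamma$, so $M$ is homogeneous. In the first section we saw that $M$ is homeomorphic to $S^1\times(S^3)^{\mathbb N}$.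

**Step 2: $\pi$ is the universal covering, and it is isometric on small balls.** This is what makes lifting work. For $y,z\in B(x,\frac14)$ and $k\ne0$ we have $d(y,z)<\frac12$, while $d(y,\gamma^kz)\ge|t_y-t_z-k|>\frac12$ by (7). So $\rho(\pi y,\pi z)=d(y,z)$, and $\pi$ maps $B(x,\frac14)$ isometrically onto $B(\pi x,\frac14)$. Moreover $\pi^{-1}(B(\pi x,\frac14))=\bigcup_k\gamma^kB(x,\frac14)$, and the union is disjoint: the $\mathbb R$-coordinates of $\gamma^kB(x,\frac14)$ lie in $(t_x+k-\frac14,t_x+k+\frac14)$. So $\pi$ is a covering. $X$ is a product of $\mathbb R$ and simply connected compact manifolds, so it is simply connected and locally path connected. Hence $X$ is the universal covering of $M$, and $\pi_1(M)\cong\mathbb Z$.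

**Step 3: isometries of $M$ lift to isometries of $X$.** Let $f\in I(M)$. As $X$ is simply connected and locally path connected, $f\circ\pi$ lifts to maps $\hat f:X\to X$ with $\pi\hat f=f\pi$, exactly one for each admissible value at a given point. Let $\hat g$ be the lift of $f^{-1}\pi$ with $\hat g(\hat f(x))=x$. Then $\hat g\hat f$ and $\hat f\hat g$ are lifts of $\pi$ fixing $x$ and $\hat f(x)$ respectively, so both are the identity. Thus $\hat f$ is a homeomorphism. For $y,z$ close to $x$ the points $\hat f(y),\hat f(z)$ lie in $B(\hat f(x),\frac14)$ and $y,z\in B(x,\frac14)$, so by Step 2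
$$d(\hat fy,\hat fz)=\rho(f\pi y,f\pi z)=\rho(\pi y,\pi z)=d(y,z).$$
So $\hat f$ is locally isometric, and likewise $\hat f^{-1}$; by subdivision both preserve lengths of paths. A geodesic from $y$ to $z$ has image of the same length, so $d(\hat fy,\hat fz)\le d(y,z)$, and the same for $\hat f^{-1}$. Hence $\hat f\in I(X)$.

**Lemma 6.** The stabilizer $H\subset G=I(M)$ of $p=\pi(x_0)$, $x_0=(0,e,e,\dots)$, is profinite; in particular it is totally disconnected.

*Proof.* Each $h\in H$ has a unique lift $\hat h$ with $\hat h(x_0)=x_0$, and by uniqueness $h\mapsto\hat h$ is a homomorphism. By Step 3 and Lemma 5, $\hat h=(h_i)_{i\ge0}$ with $h_i\in E_i$, where $E_0=\{\pm\mathrm{id}\}$ is the stabilizer of $0$ in $I(\mathbb R)$, and $E_i$ for $i\ge1$ is finite by Lemma 4. If $\hat h=\mathrm{id}$ then $h=\mathrm{id}$, so $\Psi:H\to\prod_{i\ge0}E_i$, $h\mapsto(h_i)$, is an injective homomorphism.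

To see that $\Psi$ is continuous, let $h_n\to h$ in $H$. The lifts $\hat h_n$ fix $x_0$, so they map each closed ball about $x_0$, which is compact, onto itself. By Arzelà–Ascoli, applied to $\hat h_n$ and $\hat h_n^{-1}$, every subsequence of $\hat h_n$ has a further subsequence converging pointwise to some $f\in I(X)$, with $f(x_0)=x_0$. Along it $\pi\hat h_n(x)=h_n(\pi x)\to h(\pi x)$, so $\pi f=h\pi$ and $f=\hat h$. Therefore $\hat h_n\to\hat h$ pointwise, so $(h_n)_i\to h_i$ pointwise. All these lie in the finite set $E_i$, so $(h_n)_i=h_i$ for large $n$. Thus $\Psi$ is continuous. As $H$ is compact, $\Psi$ embeds $H$ as a closed subgroup of a product of finite groups. $\square$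

By Lemma 2, every closed connected transitive subgroup of $G$ equals $G_0$. This is part 2 of Theorem A. It remains to find one such subgroup explicitly.

## The identity component is $\Sigma_2\times SU(2)^{\mathbb N}$

**Step 1: the closure of the powers of $a$.** We identify the 2-adic group acting on the right. Let $B\subset S$ be the closure of $\langle a\rangle$. Since $a_i$ has order $2^{i+2}$,
$$\zeta\longmapsto a^\zeta:=\bigl(a_i^{\,\zeta\bmod 2^{i+2}}\bigr)_{i\ge1}$$
is a continuous homomorphism $\mathbb Z_2\to S$. It is injective: $a^\zeta=1$ means $2^{i+2}\mid\zeta$ for all $i$, so $\zeta=0$. Its image is compact and contains $\langle a\rangle$ as a dense subgroup, because $\mathbb Z$ is dense in $\mathbb Z_2$; so the image is $B$. Hence $B\cong\mathbb Z_2$, with $a$ corresponding to $1$. Moreover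
$$B\cap\{\pm1\}^{\mathbb N}=1, \tag{8}$$
since $a_i^\zeta=\pm1$ for all $i$ means $2^{i+1}\mid\zeta$ for all $i$, so $\zeta=0$. In the case of $n$ factors this failed because of the element $\varepsilon$.

**Step 2: an action on $M$.** We write down the candidate for $G_0$. The group $\mathbb R\times S\times B$ acts continuously on $X$ by
$$(c,g,b)(t,s)=(t+c,\,gsb);$$
this is an action because $B$ is abelian. Each $b_i$ lies in the finite, hence closed, group $\langle a_i\rangle$, so the action is by isometries. It commutes with $\gamma$, since $ab=ba$. So it descends to $M$ and gives a homomorphism $\Theta:\mathbb R\times S\times B\to G$ with transitive image. Convergence in $\mathbb R\times S\times B$ implies pointwise convergence on $M$, so $\Theta$ is continuous.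

**Step 3: the kernel.** We compute what acts trivially. Suppose $(c,g,b)$ acts trivially on $M$. For each $x$ there is $k$ with $(c,g,b)x=\gamma^kx$; comparing $\mathbb R$-coordinates, $c=k$, so $k$ does not depend on $x$. Thus $g_isb_i=sa_i^k$ for all $s\in SU(2)$ and all $i$. Taking $s=1$ gives $g_ib_i=a_i^k$, whence $g_is=sg_i$ for all $s$, so $g_i=\pm1$. Then $ba^{-k}=g^{-1}\in B\cap\{\pm1\}^{\mathbb N}=1$ by (8). So $b=a^k$ and $g=1$. Conversely $(k,1,a^k)$ acts as $\gamma^k$, trivially on $M$. Hence $\ker\Theta=\langle(1,1,a)\rangle$.

**Step 4: $G_0$.** We divide out the kernel and apply Lemma 2. $\Theta$ induces an injective continuous homomorphism of $\Sigma\times S$ into $G$, where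
$$\Sigma=(\mathbb R\times B)/\langle(1,a)\rangle\cong(\mathbb R\times\mathbb Z_2)/\langle(1,1)\rangle=\Sigma_2 .$$
By Lemma 1, $\Sigma$ is compact, connected and Hausdorff, and so is $\Sigma\times S$. By compactness $G_1:=\Theta(\mathbb R\times S\times B)$ is topologically isomorphic to $\Sigma\times S$; it is a compact connected subgroup of $G$ transitive on $M$. By Lemmas 2 and 6, $G_1=G_0$. This proves part 1, and part 2 has been shown.

**Step 5: $G_0$ is not locally connected.** The projection $G_0\cong\Sigma\times S\to\Sigma$ is a continuous open surjection, so if $G_0$ were locally connected, $\Sigma\cong\Sigma_2$ would be too. This contradicts Lemma 1. A locally arcwise connected space is locally connected, so $G_0$ is not locally arcwise connected either. This proves part 3 and Theorem A. $\blacksquare$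

Thus no closed connected subgroup of $G$ transitive on $M$ is locally connected. The image of $\mathbb R\times S$ in $G$ is connected and transitive, and smaller than $G_0$, but it is not closed: it corresponds to the subgroup $\kappa(\mathbb R\times\{0\})\times S$ of $\Sigma_2\times S$, which by the proof of Lemma 1 is dense and proper.

## When every map to the circle is null-homotopic

We now prove Theorem B. Let $M$ be compact, with every continuous map $M\to S^1$ null-homotopic. Then $G_0$ is a compact connected group.

**Step 1: $G_0'$ is closed, connected and locally connected.** This holds for every compact connected group. By the structure theory of compact connected groups (Hofmann–Morris, *The Structure of Compact Groups*, Ch. 9), the algebraic commutator subgroup $G_0'$ is closed, and there is a continuous surjective homomorphism onto $G_0'$ from a product $\prod_jL_j$ of simply connected compact simple Lie groups. The product is connected and, having connected locally connected factors, locally connected. Continuous surjective homomorphisms of compact groups are open, so $G_0'$ is connected and locally connected.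

**Step 2: failure of transitivity gives a character.** We turn the obstruction into a map to the circle. Let $H_0$ be the stabilizer of $p$ in $G_0$. The subgroup $G_0'H_0$ is compact, hence closed, and normal, as it contains $G_0'$. Since $G_0$ is transitive, $G_0'$ is transitive exactly when $G_0'H_0=G_0$. Suppose not. The nontrivial compact abelian group $G_0/(G_0'H_0)$ has a nontrivial character. So there is a nontrivial continuous homomorphism $\chi:G_0\to S^1=\mathbb R/\mathbb Z$ trivial on $H_0$, and it induces a continuous map $\bar\chi:M=G_0/H_0\to S^1$.

**Step 3: the character is trivial.** Here the hypothesis enters. The map $\bar\chi$ is null-homotopic, so by the homotopy lifting property it lifts to a continuous map $M\to\mathbb R$. Hence $\chi$ lifts to a continuous map $\tilde\chi:G_0\to\mathbb R$, which we normalize by $\tilde\chi(1)=0$. The function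
$$(g,h)\mapsto\tilde\chi(gh)-\tilde\chi(g)-\tilde\chi(h)$$
on the connected space $G_0\times G_0$ is continuous, integer-valued, and $0$ at $(1,1)$, so it vanishes. Thus $\tilde\chi$ is a continuous homomorphism from a compact group to $\mathbb R$; its image is a compact subgroup of $\mathbb R$, hence $0$. So $\chi$ is trivial, a contradiction, and $G_0'$ is transitive.

If $M$ is simply connected, the hypothesis holds: $M$ is geodesic, so its balls are path connected (a geodesic from the center to a point of the ball stays in the ball), and $M$ is locally path connected. So every map $M\to S^1$ lifts to $\mathbb R$ and is null-homotopic. $\blacksquare$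

**Step 4: the hypothesis for the space of Theorem A.** We check that $[M,S^1]\cong\mathbb Z$ there. The space $M\cong S^1\times(S^3)^{\mathbb N}$ is locally path connected with $\pi_1(M)\cong\mathbb Z$. A map $M\to S^1$ is null-homotopic if and only if it lifts to $\mathbb R$, that is, if and only if it is trivial on $\pi_1$. So the group $[M,S^1]$, with pointwise multiplication, embeds in $\mathrm{Hom}(\mathbb Z,\mathbb Z)=\mathbb Z$, and the projection to $S^1$ gives a generator. Hence $[M,S^1]\cong\mathbb Z$, while by Theorem A no closed connected transitive subgroup of $G$ is locally connected. In particular $G_0'$ is not transitive on this $M$: under $G_0\cong\Sigma_2\times S$ it lies in $\{1\}\times S$, because $\Sigma_2$ is abelian, so it preserves the $\mathbb R$-coordinate modulo $1$. $\blacksquare$
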